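\title{The ordinal rank of the lattice of residually free groups}

\begin{abstract}
Residually free groups with $k$ marked generators admit no infinite sequence of proper quotients, so each of them has an ordinal rank. We show that the supremum of these ranks, over all $k$, is $\omega^\omega$, and that the ranks that occur are exactly the ordinals below $\omega^\omega$. The largest rank for given $k$ is that of the free group $F_k$; it lies between $\omega^{2k-4}$ and $\omega^{3k-6}$ for $k\ge3$, and it equals $1$, $3$, $\omega^2$ for $k=1,2,3$. The upper bounds count irreducible components of closed subsets of $SL_2(\mathbb C)^k$. The lower bound intersects kernels of maps onto nonabelian limit groups.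
\end{abstract}

\section{Introduction}\label{sec:intro}

Start from a finitely generated residually free group, pass to a proper quotient that is again residually free, and repeat. The process always stops, but the number of steps need not be bounded in advance. An ordinal measures how long it can be kept going, and this paper determines how large that ordinal can be.

A \emph{$k$-marked group} is a group $G$ with a generating tuple $(s_1,\dots,s_k)$; equivalently, it is a normal subgroup $N_G$ of the free group $F_k$, with $G=F_k/N_G$. A $k$-marked group $(H,(t_i))$ is a \emph{quotient} of $(G,(s_i))$ if $s_i\mapsto t_i$ extends to an epimorphism, that is, if $N_G\subseteq N_H$; it is a \emph{proper} quotient if moreover $N_G\ne N_H$. A group is \emph{residually free} if every nontrivial element has a nontrivial image in some free quotient. It is \emph{fully residually free} if any finitely many nontrivial elements have nontrivial images under a single homomorphism to a free group. A \emph{limit group} is a finitely generated fully residually free group. The subgroups $N_G$ of $k$-marked residually free groups are closed under intersection and include $F_k$, so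 they form a lattice.

Free groups are equationally noetherian: a system of equations in finitely many unknowns over a free group has the same solutions as some finite subsystem. Hence, for each $k$, there is no infinite sequence of $k$-marked residually free groups each of which is a proper quotient of the previous one (Proposition~\ref{prop:upper} contains a direct proof). So one can define, for every $k$-marked residually free group $G$,
\[
\mathrm{rk}(G)=\sup\{\mathrm{rk}(H)+1 : H \text{ a proper $k$-marked residually free quotient of } G\},
\]
with $\sup\emptyset=0$. Only the trivial group has rank $0$. A finite rank is the number of steps in a longest chain of proper residually free quotients starting at $G$, and the rank is infinite exactly when there are arbitrarily long such chains. The \emph{ordinal rank of the lattice of residually free groups} is the supremum of $\mathrm{rk}(G)$ over all $k\ge1$ and all $k$-marked residually free groups $G$. The ordinal rank of the lattice of marked limit groups is defined in the same way, and Louder proved that it equals $\omega$. For residually free groups the rank is known to be at least $\omega$. We address the following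 problem, from Rauzy~\cite{Rauzy}: \emph{determine the ordinal rank of the lattice of residually free groups.}

\begin{theorem}\label{thm:main}
The supremum of $\mathrm{rk}(G)$ over all $k\ge1$ and all $k$-marked residually free groups $G$ is $\omega^\omega$. Precisely, $\omega^{2k-4}\le\mathrm{rk}(F_k)$ for $k\ge2$, and $\mathrm{rk}(G)\le\omega^{3k}$ for every $k$-marked residually free group $G$.
\end{theorem}

In particular the supremum is not attained.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(1)] The ordinals occurring as $\mathrm{rk}(G)$, for $G$ a marked residually free group, are exactly the ordinals less than $\omega^\omega$.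
\item[(2)] For $k\ge3$, the maximal rank of a $k$-marked residually free group, which is $\mathrm{rk}(F_k)$, satisfies $\omega^{2k-4}\le\mathrm{rk}(F_k)\le\omega^{3k-6}$.
\item[(3)] $\mathrm{rk}(F_1)=1$, $\mathrm{rk}(F_2)=3$ and $\mathrm{rk}(F_3)=\omega^2$.
\end{enumerate}
\end{theorem}

The upper bound for $F_3$ uses the classification of $3$-generated limit groups \cite{FGMRS}; nothing else does. Louder's theorem is not used. We do not know the exact value of $\mathrm{rk}(F_k)$ for $k\ge4$.

Which answer should one expect? Let $F$ be a free group of rank $2$. A homomorphism $G\to F$ is a tuple in $F^k$ that solves the equations $w=1$, $w\in N_G$, and a residually free $G$ is determined by this solution set (Lemma~\ref{lem:target}). The group $G$ is a limit group exactly when the solution set is not covered by finitely many subsets $\{\rho:\rho(h)=1\}$ with $h\ne1$ in $G$. So residually free groups resemble closed subsets of a variety, and limit groups resemble the irreducible ones. Rank the closed subsets of a variety by inclusion in the same way. In the affine line, a set of $n$ points has rank $n$ and the line has rank $\omega$. In the plane, a union of $p$ lines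 contains $p-1$ of the lines together with arbitrarily many further points, so by induction it has rank at least $\omega\cdot p$, and the plane has rank at least $\omega^2$. Dimension $d$ turns into $\omega^d$. The chains $\mathbb Z^m\to\mathbb Z^{m-1}\to\dots\to1$ of limit groups are arbitrarily long, so the analogy predicts $\omega^\omega$. But it fails for precisely these groups: $\mathrm{rk}(\mathbb Z^m)=m$. Two distinct kernels of epimorphisms $\mathbb Z^2\to\mathbb Z$ intersect trivially, so here the ``union of two lines'' is already the whole plane. The abelian groups alone give only $\omega$, and the proof of the lower bound consists in finding nonabelian groups for which the analogy holds.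

Section~\ref{sec:upper} proves the bound $\omega^{3k}$. Section~\ref{sec:example} shows by hand that $F_3$ has infinite rank, and Section~\ref{sec:lower} iterates the idea to reach $\omega^{2k-4}$. Sections~\ref{sec:nonabelian} and~\ref{sec:three} sharpen the upper bound.

\section{Free groups, ordinals and the first values of the rank}\label{sec:prelim}

\subsection*{Free groups}
We write $[x,y]=xyx^{-1}y^{-1}$ and use the following facts.
\begin{enumerate}
\item[(F1)] Subgroups of free groups are free. Free groups are torsion-free, an abelian free group is trivial or infinite cyclic, and a nonabelian free group has trivial center.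
\item[(F2)] (Hopf property.) Every surjective endomorphism of $F_m$ is injective. Hence no proper quotient of $F_m$ is isomorphic to $F_m$, and any $m$ elements that generate a free group of rank $m$ form a basis.
\item[(F3)] If $u,v$ lie in a free group and $w(u,v)=1$ for some nontrivial reduced word $w$ in two letters, then $u$ and $v$ commute. Otherwise $\langle u,v\rangle$ would be free of rank $2$ by (F1), with basis $u,v$ by (F2).
\item[(F4)] The centralizer of an element $x\ne1$ of a free group is cyclic: it is a free group whose center contains $x$.
\item[(F5)] In the free group on $a,c$, the elements $a_i=c^iac^{-i}$ ($i\ge0$) form a basis of the subgroup they generate. Indeed, if $e_j\ne0$ and $i_j\ne i_{j+1}$, then $a_{i_1}^{e_1}\cdots a_{i_l}^{e_l}=c^{i_1}a^{e_1}c^{i_2-i_1}a^{e_2}\cdots a^{e_l}c^{-i_l}$ is a nonempty reduced word.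
\end{enumerate}

Throughout, $F$ is a free group of rank $2$. One target group suffices.

\begin{lemma}\label{lem:target}
A finitely generated group $G$ is residually free if and only if every $g\ne1$ in $G$ has a nontrivial image under some homomorphism $G\to F$. It is fully residually free if and only if any finitely many nontrivial elements have nontrivial images under a single homomorphism $G\to F$.
\end{lemma}

\begin{proof}
The image of $G$ in a free group is a finitely generated free group by (F1), and it embeds in $F$ by (F5). Conversely, the image of a homomorphism $G\to F$ is a free quotient of $G$.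
\end{proof}

For $k$-marked groups $C$ and $L$ put
\[
C\wedge L=F_k/(N_C\cap N_L).
\]
Both $C$ and $L$ are quotients of $C\wedge L$, and every nontrivial element of $C\wedge L$ survives in one of them. So $C\wedge L$ is residually free when $C$ and $L$ are. It plays the role of the union of two closed sets.

\subsection*{Ordinals}
The sum $\alpha+\beta$ is the order type of $\alpha$ followed by $\beta$, and the product $\alpha\cdot\beta$ is the order type of $\beta$ consecutive copies of $\alpha$. Thus $\alpha\cdot(\beta+\gamma)=\alpha\cdot\beta+\alpha\cdot\gamma$, and $n\cdot\omega=\omega$ for $1\le n<\omega$, whereas $\omega\cdot2=\omega+\omega$. Both operations are associative and nondecreasing in each argument. Addition is strictly increasing in the right argument, and $\sup_i(\alpha+\beta_i)=\alpha+\sup_i\beta_i$. We have $\omega^0=1$, $\omega^{n+1}=\sup_i\omega^n\cdot i$ and $\omega^\omega=\sup_n\omega^n$. Every ordinal below $\omega^{d+1}$ is written uniquely as $\omega^dn_d+\dots+\omega n_1+n_0$ with $n_i<\omega$ (Cantor normal form), and such expressions are compared lexicographically, starting from the highest exponent.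

\subsection*{The rank}
Three properties are used throughout.
\begin{enumerate}
\item[(R1)] The rank depends only on the isomorphism type of $G$, not on $k$ or the marking: the marked quotients of $G$ correspond to the normal subgroups of $G$, compatibly with the order.
\item[(R2)] If $H$ is a residually free quotient of $G$, then $\mathrm{rk}(H)\le\mathrm{rk}(G)$, with strict inequality if $H$ is proper.
\item[(R3)] Let $\theta$ be an ordinal-valued function on $k$-marked residually free groups with $\theta(H)<\theta(G)$ whenever $H$ is a proper quotient of $G$. Then $\mathrm{rk}(G)\le\theta(G)$. Indeed, by induction $\mathrm{rk}(H)+1\le\theta(H)+1\le\theta(G)$ for every proper quotient $H$.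
\end{enumerate}

\begin{proposition}\label{prop:small}
We have $\mathrm{rk}(\mathbb Z^m)=m$ for all $m\ge0$, $\mathrm{rk}(F_1)=1$ and $\mathrm{rk}(F_2)=3$.
\end{proposition}

\begin{proof}
A residually free group is torsion-free, because free groups are, and $\mathbb Z^m$ is residually free through its coordinate projections. So the finitely generated abelian residually free groups are the groups $\mathbb Z^m$. An epimorphism $\mathbb Z^m\to\mathbb Z^j$ with nontrivial kernel has $j<m$, since the kernel has positive rank, and every $j<m$ occurs. By induction $\mathrm{rk}(\mathbb Z^m)=\sup\{j+1:j<m\}=m$. In particular $\mathrm{rk}(F_1)=1$.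

Let $G$ be a nonabelian $2$-marked residually free group. Then $[s_1,s_2]\ne1$, so some $\rho\colon G\to F$ has $[\rho(s_1),\rho(s_2)]\ne1$. By (F3), no nontrivial word vanishes on $\rho(s_1),\rho(s_2)$, so $N_G=1$. Hence the proper residually free quotients of $F_2$ are abelian, of the form $\mathbb Z^j$ with $j\le2$, and $\mathbb Z^2$ is among them. Therefore $\mathrm{rk}(F_2)=2+1=3$.
\end{proof}

\section{The upper bound $\omega^{3k}$}\label{sec:upper}

By (R3) we need an ordinal that drops at every proper quotient. Normal subgroups of $F_k$ carry no visible measure of size, but closed subsets of a variety do: they have finitely many components, each with a dimension. Since $F$ is linear, solution sets in $F^k$ have Zariski closures.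

We recall what is needed about the Zariski topology on an affine variety over $\mathbb C$. A closed set $Z$ has finitely many maximal irreducible closed subsets, its \emph{components}; it is their union, and every irreducible closed subset of $Z$ lies in one of them. A proper closed subset of an irreducible closed set has smaller dimension. The variety $SL_2(\mathbb C)^k$ is irreducible of dimension $3k$. A word $w\in F_k$ defines a \emph{word map} $SL_2(\mathbb C)^k\to SL_2(\mathbb C)$, $A\mapsto w(A)$, which is a morphism because inversion in $SL_2(\mathbb C)$ is polynomial. In particular $\{A:w(A)=I\}$ is closed.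

Let $n_d(Z)$ be the number of $d$-dimensional components of a closed set $Z$, and put
\[
o(Z)=\sum_d\omega^d\,n_d(Z),
\]
written with decreasing exponents; $o(\emptyset)=0$. For $p$ lines and $q$ further points in the plane, $o(Z)=\omega p+q$.

\begin{lemma}\label{lem:components}
If $Z'\subsetneq Z$ are closed sets, there is a $d$ with $n_d(Z')<n_d(Z)$ and $n_e(Z')=n_e(Z)$ for all $e>d$. Consequently $o(Z')<o(Z)$.
\end{lemma}

\begin{proof}
A closed set is the union of its components, so $Z$ and $Z'$ do not have the same components. Let $d$ be the largest dimension in which the sets of components of $Z$ and of $Z'$ differ. Let $Y$ be a $d$-dimensional component of $Z'$, and let $T$ be a component of $Z$ containing $Y$. If $\dim T>d$, then $T$ is also a component of $Z'$ by the choice of $d$, and it contains $Y$ properly, which contradicts the maximality of $Y$. So $\dim T=d$ and $Y=T$. Thus the $d$-dimensional components of $Z'$ are among those of $Z$, and the two sets differ, so $n_d(Z')<n_d(Z)$. The last claim is the lexicographic comparison of Cantor normal forms.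
\end{proof}

From now on $F$ is Sanov's subgroup of $SL_2(\mathbb C)$, which is free on the matrices $\left(\begin{smallmatrix}1&2\\0&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&0\\2&1\end{smallmatrix}\right)$. For a $k$-marked group $G$, identify $\rho\in\mathrm{Hom}(G,F)$ with the tuple $(\rho(s_1),\dots,\rho(s_k))$, so that
\[
\mathrm{Hom}(G,F)=\{A\in F^k: w(A)=I\text{ for all }w\in N_G\}\subseteq SL_2(\mathbb C)^k,
\]
and let $Z_G$ be the Zariski closure of this set. Taking the closure adds points, but it adds no equations and loses none of the form $w=1$.

\begin{lemma}\label{lem:strict}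
If $G$ is residually free and $N_G\subsetneq N_H$, then $Z_H\subsetneq Z_G$.
\end{lemma}

\begin{proof}
The inclusion $\mathrm{Hom}(H,F)\subseteq\mathrm{Hom}(G,F)$ gives $Z_H\subseteq Z_G$. Let $w\in N_H\setminus N_G$. The closed condition $w(A)=I$ holds on $\mathrm{Hom}(H,F)$, hence on $Z_H$. Since $G$ is residually free and $w\ne1$ in $G$, the condition fails at some point of $\mathrm{Hom}(G,F)\subseteq Z_G$, by Lemma~\ref{lem:target}.
\end{proof}

\begin{proposition}\label{prop:upper}
There is no infinite sequence of $k$-marked residually free groups each of which is a proper quotient of the previous one, and $\mathrm{rk}(G)\le\omega^{3k}$ for every $k$-marked residually free group $G$.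
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:components} and~\ref{lem:strict}, the ordinal $o(Z_G)$ decreases strictly under proper quotients. There is no infinite decreasing sequence of ordinals, which gives the first claim. By (R3) and Lemma~\ref{lem:components}, $\mathrm{rk}(G)\le o(Z_G)\le o(SL_2(\mathbb C)^k)=\omega^{3k}$.
\end{proof}

\section{The free group of rank three has infinite rank}\label{sec:example}

The idea of the lower bound is already visible in $F_3=\langle a,t,c\rangle$. For $m\ge1$ let $\psi_m\colon F_3\to\langle a,c\rangle\cong F_2$ fix $a$ and $c$ and send $t$ to $a^m$. Let $K_m=\ker\psi_m$ and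
\[
G_n=F_3/(K_1\cap\dots\cap K_n).
\]
Each $G_n$ is residually free, $G_1\cong F_2$, and $G_n$ is a quotient of $G_{n+1}$. Think of the groups $F_3/K_m$ as points and of $G_n$ as a set of $n$ points. We claim that $G_n$ is a proper quotient of $G_{n+1}$, and for this we need an element of $K_1\cap\dots\cap K_n$ outside $K_{n+1}$.

The element $x_j=ta^{-j}$ lies in $K_j$, and $\psi_m(x_j)=a^{m-j}\ne1$ for $m\ne j$. To produce elements of an intersection, use commutators: if $x\in K$ and $y\in K'$ with $K,K'$ normal, then $[x,y]\in K\cap K'$. The commutator $[x_1,x_2]$ is useless, since its image under each $\psi_m$ is a commutator of powers of $a$. So we conjugate first. Put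
\[
y_1=x_1,\qquad y_j=[\,y_{j-1},\,c^{j-1}x_jc^{-(j-1)}\,]\quad(j\ge2).
\]
Then $y_n\in K_1\cap\dots\cap K_n$. For example,
\[
\psi_3(y_2)=[a^2,cac^{-1}]=a^2\,c\,a\,c^{-1}a^{-2}\,c\,a^{-1}c^{-1}\ne1 .
\]
In general let $m=n+1$ and $a_i=c^iac^{-i}$. Then $\psi_m(y_1)=a_0^{m-1}$ and $\psi_m(y_j)=[\psi_m(y_{j-1}),a_{j-1}^{m-j}]$. The $a_i$ are free by (F5). If $u$ is a nonempty reduced word in $a_0,\dots,a_{j-2}$ and $e\ne0$, then $u\,a_{j-1}^{e}\,u^{-1}a_{j-1}^{-e}$ is a nonempty reduced word in $a_0,\dots,a_{j-1}$. By induction $\psi_m(y_j)\ne1$ for $j\le n$, so $y_n\notin K_{n+1}$.

Hence $\mathrm{rk}(G_n)\ge\mathrm{rk}(F_2)+(n-1)=n+2$, and $\mathrm{rk}(F_3)\ge\omega$.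

All the $\psi_m$ kill $[a,t]$, so all the $G_n$ are quotients of $E_3=\langle a,t,c\mid[a,t]\rangle\cong\mathbb Z^2*\mathbb Z$. Once we know that $E_3$ is residually free (Lemma~\ref{lem:extension}), the computation gives $\mathrm{rk}(E_3)\ge\omega$: the group $E_3$ behaves like a line. To reach $\omega^2$ we shall find many epimorphisms $F_3\to E_3$ and intersect their kernels, as one takes unions of lines in the plane. For this it is not enough to know that $E_3$ has rank at least $\omega$. We must know that each new copy of $E_3$ \emph{adds} $\omega$ to the rank already reached. This is the form in which the statement is proved below.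

\section{The lower bound $\omega^{2k-4}$}\label{sec:lower}

\subsection*{Intersecting kernels}
The conjugation trick works in every nonabelian limit group. It shows that two nontrivial normal subgroups of such a group intersect nontrivially.

\begin{lemma}\label{lem:commutator}
Let $L$ be a nonabelian fully residually free group, and let $x,y\in L\setminus\{1\}$. Then $[x,zyz^{-1}]\ne1$ for some $z\in L$.
\end{lemma}

\begin{proof}
Choose $a,b\in L$ with $[a,b]\ne1$, and a homomorphism $\varphi$ from $L$ to a free group that kills none of $x$, $y$, $[a,b]$. Suppose that $[x,zyz^{-1}]=1$ for all $z\in L$. Put $Y=\varphi(y)$ and let $U\in\varphi(L)$. Both $Y$ and $UYU^{-1}$ lie in the centralizer of $\varphi(x)$, which is cyclic by (F4). So $[Y,UYU^{-1}]=YUYU^{-1}Y^{-1}UY^{-1}U^{-1}=1$. This is a nontrivial reduced word in $U$ and $Y$, so $U$ commutes with $Y$ by (F3). Thus $\varphi(L)$ lies in the centralizer of $Y\ne1$ and is cyclic, which contradicts $\varphi([a,b])\ne1$.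
\end{proof}

Full residual freeness is needed here. The group $F\times F$ is nonabelian and residually free through its two projections, but $(u,1)$ commutes with every conjugate of $(1,u)$.

A variety of dimension $n+1$ has so many subvarieties of dimension $n$ that no function $g\ne0$ vanishes on all of them. The next definition asks the same of a limit group.

\begin{definition}\label{def:classes}
Let $\mathcal A_0$ be the class of nonabelian limit groups. Let $\mathcal A_{n+1}$ be the class of those $L\in\mathcal A_0$ such that for every $g\in L\setminus\{1\}$ there is a non-injective epimorphism $\pi\colon L\to M$ with $M\in\mathcal A_n$ and $\pi(g)\ne1$.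
\end{definition}

\begin{proposition}\label{prop:add}
Let $L\in\mathcal A_n$ be $k$-marked, and let $C$ be a $k$-marked residually free group with $N_C\not\subseteq N_L$. Then
\[
\mathrm{rk}(C\wedge L)\ge\mathrm{rk}(C)+\omega^n .
\]
In particular $\mathrm{rk}(L)\ge\omega^n$.
\end{proposition}

\begin{proof}
The last claim is the case $C=1$, where $N_C=F_k\not\subseteq N_L$ and $C\wedge L=L$. We prove the inequality by induction on $n$, for all $L$ and $C$. For $n=0$, the hypothesis gives $N_C\cap N_L\subsetneq N_C$, so $C$ is a proper quotient of $C\wedge L$ and $\mathrm{rk}(C\wedge L)\ge\mathrm{rk}(C)+1$.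

Let $L\in\mathcal A_{n+1}$. We enlarge $C$ by one quotient of $L$ at a time. We construct $k$-marked residually free groups $C_0=C,C_1,C_2,\dots$ with
\begin{equation}\label{eq:invariant}
N_C\cap N_L\subseteq N_{C_i}\not\subseteq N_L
\end{equation}
and $\mathrm{rk}(C_{i+1})\ge\mathrm{rk}(C_i)+\omega^n$. The first half of \eqref{eq:invariant} says that $C_i$ is a quotient of $C\wedge L$. The second half says that $L$ is not yet a quotient of $C_i$; it is what allows the construction to continue. Both hold for $i=0$.

Given $C_i$, choose $x\in N_{C_i}\setminus N_L$. Its image in $L$ is nontrivial, so there is a proper quotient $M\in\mathcal A_n$ of $L$, with the induced marking, such that $x\notin N_M$. Put $C_{i+1}=C_i\wedge M$. Since $N_{C_i}\not\subseteq N_M$, the induction hypothesis gives $\mathrm{rk}(C_{i+1})\ge\mathrm{rk}(C_i)+\omega^n$. Since $N_L\subseteq N_M$, we have $N_C\cap N_L\subseteq N_{C_i}\cap N_M=N_{C_{i+1}}$. Finally, $M$ is a proper quotient of $L$, so there is $y\in N_M\setminus N_L$. By Lemma~\ref{lem:commutator}, applied to the images of $x$ and $y$ in $L$, there is $z\in F_k$ with $[x,zyz^{-1}]\notin N_L$, and this commutator lies in $N_{C_i}\cap N_M$.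 So \eqref{eq:invariant} holds for $i+1$.

By induction on $i$, $\mathrm{rk}(C_i)\ge\mathrm{rk}(C)+\omega^n\cdot i$. By (R2),
\[
\mathrm{rk}(C\wedge L)\ge\sup_i\bigl(\mathrm{rk}(C)+\omega^n\cdot i\bigr)=\mathrm{rk}(C)+\omega^{n+1}.\qedhere
\]
\end{proof}

\begin{remark}
That $L$ is nonabelian enters only through Lemma~\ref{lem:commutator}, and it cannot be dropped. If $\mathcal A_0$ were the class of all nontrivial limit groups, then $\mathbb Z^2$ would lie in $\mathcal A_1$, since every nonzero element survives under a coordinate projection to $\mathbb Z$; but $\mathrm{rk}(\mathbb Z^2)=2<\omega$.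
\end{remark}

\subsection*{Two steps for each generator}
It remains to place free groups in the classes $\mathcal A_n$. For $r\ge3$ let
\[
E_r=\langle a,t\mid[a,t]\rangle*\langle c_1,\dots,c_{r-2}\rangle\cong\mathbb Z^2*F_{r-2}.
\]
We descend along $F_r\to E_r\to F_{r-1}\to E_{r-1}\to\dots\to E_3\to F_2$, and each arrow gains one level. Recall the normal form theorem for a free product $P*Q$: every element is a product of \emph{syllables} taken alternately from $P\setminus\{1\}$ and $Q\setminus\{1\}$, and a nonempty product of this kind is nontrivial.

\begin{lemma}\label{lem:extension}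
Let $r\ge3$. The group $E_r$ is a nonabelian limit group, and if $F_{r-1}\in\mathcal A_n$, then $E_r\in\mathcal A_{n+1}$.
\end{lemma}

\begin{proof}
For $m\in\mathbb Z$ let $\varphi_m\colon E_r\to\langle a\rangle*\langle c_1,\dots,c_{r-2}\rangle=F_{r-1}$ send $t$ to $a^m$ and fix the other generators. It is well defined because $[a,a^m]=1$, it is onto, and it kills $ta^{-m}\ne1$. Let $g\ne1$ be in normal form. A syllable $a^it^j\ne1$ from $\mathbb Z^2$ maps to $a^{i+mj}$. If $j=0$, then $i\ne0$ and the image is never trivial; if $j\ne0$, it is trivial for at most one $m$. The other syllables are fixed. So for all but finitely many $m$ the image of $g$ is in normal form, and $\varphi_m(g)\ne1$. For finitely many nontrivial elements only finitely many $m$ are excluded, so $E_r$ is fully residually free. It is nonabelian because $\varphi_0$ maps it onto $F_{r-1}$ and $r-1\ge2$. The maps $\varphi_m$ are the epimorphisms required in Definition~\ref{def:classes}.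
\end{proof}

For the arrow $F_r\to E_r$ the natural map alone does not suffice, since it kills $[a,t]$. Precomposing it with automorphisms of $F_r$ produces enough different kernels. To see that a given element survives in $E_r$, we map it further to a free group, where the question is one of cancellation.

\begin{lemma}\label{lem:free}
Let $r\ge3$. If $E_r\in\mathcal A_n$, then $F_r\in\mathcal A_{n+1}$.
\end{lemma}

\begin{proof}
Let $F_r=\langle a,t,c_1,\dots,c_{r-2}\rangle$, $c=c_1$ and $B=\langle a,c_1,\dots,c_{r-2}\rangle$. The group $F_r$ lies in $\mathcal A_0$, as the identity map shows. Let $p\colon F_r\to E_r$ be the natural map. For $v\in B$ let $\alpha_v$ be the automorphism of $F_r$ that sends $t$ to $tv$ and fixes the other generators. Then $p\alpha_v$ is onto and not injective. Its composite with the map $E_r\to B$ that sends $t$ to $1$ and fixes the other generators is the substitution $g\mapsto g|_{t=v}$. So it suffices to find, for each $g\in F_r\setminus\{1\}$, some $v\in B$ with $g|_{t=v}\ne1$.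

Write the reduced word $g$ as $g_0t^{e_1}g_1\cdots t^{e_m}g_m$, where the $g_i$ are reduced words in $B$, $e_i=\pm1$, and $e_i=e_{i+1}$ whenever $g_i=1$ ($1\le i<m$). If $m=0$, any $v$ works. Let $m\ge1$. We choose $v$ with a central letter protected on both sides by powers of $c$ too long to be canceled: let $N$ exceed the length of every $g_i$, and let $v=c^Nac^N$. Then $v^e=c^{eN}a^ec^{eN}$ for $e=\pm1$, and
\begin{equation}\label{eq:subst}
g|_{t=v}=b_0\,a^{e_1}\,b_1\,a^{e_2}\cdots b_{m-1}\,a^{e_m}\,b_m,
\end{equation}
where $b_0=g_0c^{e_1N}$, $b_m=c^{e_mN}g_m$, and $b_i=c^{e_iN}g_ic^{e_{i+1}N}$ for $1\le i<m$.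

We claim that for $1\le i<m$ the reduced form of $b_i$ is nonempty and begins and ends with a letter $c^{\pm1}$. If $g_i$ is not a power of $c$, write $g_i=c^phc^q$, where $h$ is nonempty and begins and ends with letters other than $c^{\pm1}$. Then $b_i=c^{e_iN+p}\,h\,c^{q+e_{i+1}N}$ is reduced, and both outer exponents are nonzero because $|p|,|q|<N$. If $g_i=c^j$, then $b_i=c^{j+(e_i+e_{i+1})N}$. When $e_i=e_{i+1}$ the exponent is nonzero because $|j|<N$. When $e_i=-e_{i+1}$ we have $g_i\ne1$, so the exponent is $j\ne0$.

For $b_0$, write $g_0=hc^q$ with $h$ empty or ending in a letter other than $c^{\pm1}$; then $b_0=hc^{q+e_1N}$ is reduced and ends with $c^{\pm1}$, since $|q|<N$. For $b_m$, write $g_m=c^ph$ with $h$ empty or beginning with a letter other than $c^{\pm1}$; then $b_m=c^{e_mN+p}h$ is reduced and begins with $c^{\pm1}$. After each $b_i$ is reduced, every displayed letter $a^{e_i}$ in \eqref{eq:subst} has neighbors $c^{\pm1}$ on both sides. So \eqref{eq:subst} becomes a nonempty reduced word, and $g|_{t=v}\ne1$.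
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We have $F_2\in\mathcal A_0$, and by Lemmas~\ref{lem:extension} and~\ref{lem:free}, $F_{r-1}\in\mathcal A_n$ implies $F_r\in\mathcal A_{n+2}$ for $r\ge3$. Hence $F_k\in\mathcal A_{2k-4}$ for all $k\ge2$, and $\mathrm{rk}(F_k)\ge\omega^{2k-4}$ by Proposition~\ref{prop:add}. The bound $\mathrm{rk}(G)\le\omega^{3k}$ is Proposition~\ref{prop:upper}. So the supremum lies between $\sup_k\omega^{2k-4}=\omega^\omega$ and $\sup_k\omega^{3k}=\omega^\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(1)]
Every rank is at most $\omega^{3k}<\omega^\omega$ for some $k$. Conversely, let $\alpha<\omega^\omega$. By Theorem~\ref{thm:main} there is $G$ with $\mathrm{rk}(G)\ge\alpha$. If $\mathrm{rk}(G)>\alpha$, then by the definition of the supremum some proper residually free quotient $H$ has $\mathrm{rk}(H)+1>\alpha$, that is, $\mathrm{rk}(H)\ge\alpha$. Replace $G$ by $H$ and repeat. By Proposition~\ref{prop:upper} this stops, and it stops at a group of rank exactly $\alpha$.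
\end{proof}

\section{Nonabelian homomorphisms and the bound $\omega^{3k-6}$}\label{sec:nonabelian}

The bound $o(Z_G)$ is wasteful. For $G=\mathbb Z$ and $k=1$, the set $Z_G$ is all of $SL_2(\mathbb C)$ by Lemma~\ref{lem:dense} below, so $o(Z_G)=\omega^3$, while the rank is $1$. The reason is that homomorphisms come in large families. If $\rho\colon G\to F$ has image of rank $m$, it can be composed with every homomorphism from its image to $F$, and the closure of this family is a copy of $SL_2(\mathbb C)^m$. For nonabelian images $m\ge2$, so dimensions below $6$ do not occur and need not be counted. We therefore keep only the homomorphisms with nonabelian image, and we control the others by a bounded integer.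

\begin{lemma}\label{lem:dense}
The set $F^m$ is Zariski dense in $SL_2(\mathbb C)^m$. For $m\ge2$, so is the set of tuples in $F^m$ that generate a nonabelian group.
\end{lemma}

\begin{proof}
The closure of a subgroup of $SL_2(\mathbb C)$ is a subgroup. The closure of $F$ contains all matrices $\left(\begin{smallmatrix}1&x\\0&1\end{smallmatrix}\right)$ and $\left(\begin{smallmatrix}1&0\\x&1\end{smallmatrix}\right)$ with $x\in\mathbb C$, since a polynomial in $x$ that vanishes on $2\mathbb Z$ is zero, and these matrices generate $SL_2(\mathbb C)$. So $F$ is dense. A polynomial that vanishes on $F^m$ vanishes on $SL_2(\mathbb C)^m$: free the coordinates one at a time, keeping the others fixed. For $m\ge2$, the tuples whose entries do not all commute form an open set $U$, which is nonempty and hence dense in the irreducible variety $SL_2(\mathbb C)^m$. A dense set meets an open set $U$ in a dense subset of $U$, so $F^m\cap U$ is dense.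
\end{proof}

For a $k$-marked group $G$, let $D_G\subseteq\mathrm{Hom}(G,F)$ be the set of homomorphisms with nonabelian image, and let $Z_G^+$ be its Zariski closure in $SL_2(\mathbb C)^k$.

\begin{lemma}\label{lem:six}
Every component of $Z_G^+$ has dimension at least $6$.
\end{lemma}

\begin{proof}
Let $W$ be a component. The complement in $Z_G^+$ of the union of the other components is open, nonempty and contained in $W$. Since $D_G$ is dense in $Z_G^+$, there is $\rho\in D_G$ that lies on $W$ and on no other component.

The image $\rho(G)$ is free of some finite rank $m\ge2$, with a basis $y_1,\dots,y_m$. Write $\rho(s_i)=w_i(y_1,\dots,y_m)$ and $y_j=u_j(\rho(s_1),\dots,\rho(s_k))$ with words $w_i,u_j$. They define morphisms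
\[
\Phi=(w_i)\colon SL_2(\mathbb C)^m\to SL_2(\mathbb C)^k,\qquad \Psi=(u_j)\colon SL_2(\mathbb C)^k\to SL_2(\mathbb C)^m .
\]
The relation $u_j(w_1(y),\dots,w_k(y))=y_j$ holds in the free group on the $y_j$, so it holds in every group, and $\Psi\Phi=\mathrm{id}$. Hence the image $Y$ of $\Phi$ equals the closed set $\{A:\Phi\Psi(A)=A\}$, and $\Phi$ is an isomorphism onto $Y$. So $Y$ is irreducible of dimension $3m\ge6$, and it contains $\Phi(y_1,\dots,y_m)=\rho$.

If $(B_1,\dots,B_m)\in F^m$ generates a nonabelian group, let $\sigma\colon\rho(G)\to F$ send $y_j$ to $B_j$. Then $\sigma\rho$ has image $\langle B_1,\dots,B_m\rangle$, so it lies in $D_G$, and it is the point $\Phi(B_1,\dots,B_m)$. By Lemma~\ref{lem:dense} these points are dense in $Y$, so $Y\subseteq Z_G^+$. The component containing $Y$ contains $\rho$, so it is $W$.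
\end{proof}

By Lemma~\ref{lem:six} we may define
\[
o^+(G)=\sum_d\omega^{d-6}\,n_d(Z_G^+),
\]
again with decreasing exponents. A proper quotient can now leave $Z_G^+$ unchanged: it is empty for all abelian groups. In that case the abelian homomorphisms must detect the difference. Let $b(G)$ be the rank of the free abelian group $\mathrm{Hom}(G,\mathbb Z)\subseteq\mathbb Z^k$, so that $0\le b(G)\le k$.

\begin{proposition}\label{prop:refined}
Every $k$-marked residually free group $G$ satisfies
\[
\mathrm{rk}(G)\le(k+1)\cdot o^+(G)+b(G).
\]
\end{proposition}

\begin{proof}
Let $\theta(G)$ be the right-hand side. By (R3) it suffices to show that $\theta(H)<\theta(G)$ when $N_G\subsetneq N_H$. We have $D_H\subseteq D_G$, so $Z_H^+\subseteq Z_G^+$.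

Suppose first that $Z_H^+\ne Z_G^+$. The first statement of Lemma~\ref{lem:components} gives $o^+(H)<o^+(G)$, that is, $o^+(H)+1\le o^+(G)$. Since $b(H)<k+1$,
\[
\theta(H)<(k+1)\cdot o^+(H)+(k+1)=(k+1)\cdot\bigl(o^+(H)+1\bigr)\le(k+1)\cdot o^+(G)\le\theta(G).
\]

Suppose now that $Z_H^+=Z_G^+$. Then $o^+(H)=o^+(G)$, and we must show $b(H)<b(G)$. Take $g\in N_H\setminus N_G$. The closed condition $g(A)=I$ holds on $D_H$, hence on $Z_H^+=Z_G^+\supseteq D_G$. Since $G$ is residually free, some $\rho\in\mathrm{Hom}(G,F)$ has $\rho(g)\ne1$. This $\rho$ is not in $D_G$, so its image is abelian and nontrivial, hence infinite cyclic. Thus some $\varphi\in\mathrm{Hom}(G,\mathbb Z)$ has $\varphi(g)\ne0$, and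
\[
\mathrm{Hom}(H,\mathbb Z)=\{\chi\in\mathrm{Hom}(G,\mathbb Z):\chi(N_H)=0\}
\]
contains no nonzero multiple of $\varphi$. So the quotient $\mathrm{Hom}(G,\mathbb Z)/\mathrm{Hom}(H,\mathbb Z)$ has positive rank, and $b(H)<b(G)$.
\end{proof}

The factor $k+1$ stands on the left, where it costs little.

\begin{corollary}\label{cor:absorb}
Let $e\ge1$. If $o^+(H)<\omega^e$ for every proper residually free quotient $H$ of $F_k$, then $\mathrm{rk}(F_k)\le\omega^e$.
\end{corollary}

\begin{proof}
Write $o^+(H)=\omega\cdot\beta+q$ with $q<\omega$. Since $(k+1)\cdot\omega=\omega$, Proposition~\ref{prop:refined} gives $\mathrm{rk}(H)\le\omega\cdot\beta+(k+1)q+k$. Here $\omega\cdot\beta<\omega^e$, and $\omega^e$ is a limit ordinal because $e\ge1$. So $\mathrm{rk}(H)+1<\omega^e$ for all $H$, and the supremum is at most $\omega^e$.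
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(2)]
Every $k$-marked group is a quotient of $F_k$, so $\mathrm{rk}(F_k)$ is the maximal rank by (R2). The lower bound is part of Theorem~\ref{thm:main}. Let $H$ be a proper residually free quotient of $F_k$, and let $1\ne w\in N_H$. Then $Z_H^+\subseteq\{A:w(A)=I\}$. This closed set is not all of $SL_2(\mathbb C)^k$, because $F_k$ embeds in $F$ by (F5). So the components of $Z_H^+$ have dimension at most $3k-1$, the exponents in $o^+(H)$ are at most $3k-7$, and $o^+(H)<\omega^{3k-6}$. Since $k\ge3$, Corollary~\ref{cor:absorb} applies with $e=3k-6$.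
\end{proof}

The hypothesis $k\ge3$ makes $\omega^{3k-6}$ a limit ordinal, which absorbs the finite terms. For $k=2$ the bound would read $\omega^0=1$, whereas $\mathrm{rk}(F_2)=3$.

\section{The rank of $F_3$}\label{sec:three}

For $k=3$, Theorem~\ref{thm:sharp}(2) gives $\omega^2\le\mathrm{rk}(F_3)\le\omega^3$. The upper bound allows components of dimension $6$, $7$ and $8$ in $SL_2(\mathbb C)^3$. To reach $\omega^2$ we must exclude dimension $8$. We reduce from residually free groups to limit groups, for which the following classification is available.

\begin{theorem}[Fine, Gaglione, Myasnikov, Rosenberger, Spellman \cite{FGMRS}]\label{thm:classification}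
A fully residually free group generated by at most three elements is trivial, free, free abelian, or isomorphic to $\langle x_1,x_2,x_3\mid x_3^{-1}vx_3=v\rangle$ with $1\ne v=v(x_1,x_2)$ not a proper power.
\end{theorem}

The reduction is the analogue of the decomposition into irreducible components.

\begin{lemma}\label{lem:factor}
Let $H$ be a $k$-marked residually free group. There are finitely many quotients $L_1,\dots,L_n$ of $H$ that are limit groups and such that every homomorphism $H\to F$ factors through some $L_i$. Consequently $Z_H^+=Z_{L_1}^+\cup\dots\cup Z_{L_n}^+$.
\end{lemma}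

\begin{proof}
We use induction on $\mathrm{rk}(H)$. If $H$ is fully residually free, take $L_1=H$. Otherwise, by Lemma~\ref{lem:target}, there are $h_1,\dots,h_q\in H\setminus\{1\}$ such that every $\rho\in\mathrm{Hom}(H,F)$ kills some $h_i$. Let $K_i$ be the intersection of the kernels of all $\rho\in\mathrm{Hom}(H,F)$ with $\rho(h_i)=1$, and let $H_i=H/K_i$. Then $H_i$ is residually free, since an element outside $K_i$ survives under one of these $\rho$. It is a proper quotient, since $h_i\in K_i$. Every $\rho\in\mathrm{Hom}(H,F)$ factors through some $H_i$. The limit groups given by induction for $H_1,\dots,H_q$, taken together, work for $H$. Finally $D_H=D_{L_1}\cup\dots\cup D_{L_n}$, and closure commutes with finite unions.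
\end{proof}

We recall three facts about a locally closed subset $X$ of an affine variety and a morphism $f\colon X\to Y$: the closure of $X$ has the same dimension as $X$; the closure of $f(X)$ has dimension at most $\dim X$; and if all fibers of $f$ have dimension at most $e$, then $\dim X\le\dim Y+e$.

We also need two dimensions in $SL_2(\mathbb C)$. If $M\ne\pm I$, then $M$ is not scalar, and the $2\times2$ matrices commuting with $M$ are the $xI+yM$. The centralizer of $M$ in $SL_2(\mathbb C)$ is therefore the plane curve $\det(xI+yM)=x^2+xy\,\mathrm{tr}M+y^2=1$, of dimension $1$. It follows that the variety of commuting pairs $(A,B)$ has dimension at most $4$: the pairs with $A=\pm I$ form a set of dimension $3$, and the others fiber over $SL_2(\mathbb C)\setminus\{\pm I\}$ with $1$-dimensional fibers.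

\begin{lemma}\label{lem:seven}
Let $L$ be a $3$-marked limit group that is not free of rank $3$. Then every component of $Z_L^+$ has dimension at most $7$.
\end{lemma}

\begin{proof}
If $L$ is abelian, then $Z_L^+=\emptyset$. By Theorem~\ref{thm:classification}, it remains to treat $L$ free of rank $2$ and $L\cong\langle x_1,x_2,x_3\mid[x_3,v]\rangle$.

The classification comes with its own generators, so we first change coordinates. Let $(x_1,\dots,x_l)$ be any generating tuple of $L$, write $s_i=w_i(x_1,\dots,x_l)$, and let $\Phi=(w_i)\colon SL_2(\mathbb C)^l\to SL_2(\mathbb C)^3$. Suppose that a closed set $X\subseteq SL_2(\mathbb C)^l$ contains $(\rho(x_1),\dots,\rho(x_l))$ for every $\rho\in\mathrm{Hom}(L,F)$. Then $D_L\subseteq\Phi(X)$, so $Z_L^+$ lies in the closure of $\Phi(X)$ and has dimension at most $\dim X$. It suffices to find such an $X$ of dimension at most $7$.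

If $L$ is free on $x_1,x_2$, take $X=SL_2(\mathbb C)^2$, of dimension $6$.

Let $L=\langle x_1,x_2,x_3\mid[x_3,v]\rangle$, and let $(A,B,T)\in F^3$ be the images of $x_1,x_2,x_3$ under a homomorphism. If $v(A,B)\ne I$, then also $v(A,B)\ne-I$, because $-I$ has order $2$ and $F$ is torsion-free. So $(A,B,T)$ lies in the locally closed set
\[
X_1=\{(A,B,T)\in SL_2(\mathbb C)^3: v(A,B)\ne\pm I,\ T\,v(A,B)=v(A,B)\,T\}.
\]
The fibers of the projection $(A,B,T)\mapsto(A,B)$ on $X_1$ are empty or centralizers of noncentral elements, so $\dim X_1\le6+1=7$. If $v(A,B)=I$, then $A$ and $B$ commute by (F3), since $v\ne1$. So $(A,B,T)$ lies in the closed set $X_2=\{(A,B,T):AB=BA\}$, of dimension at most $4+3=7$. Take for $X$ the union of $X_2$ and the closure of $X_1$.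
\end{proof}

The last case is the one where it matters that the entries lie in $F$. In $SL_2(\mathbb C)$ the equation $v(A,B)=I$ need not force $A$ and $B$ to commute: for $v=x_1^{\,4}x_2^{\,4}$, say, any two matrices of trace $0$ solve it, since their squares are $-I$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(3)]
The values for $F_1$ and $F_2$ are in Proposition~\ref{prop:small}, and $\mathrm{rk}(F_3)\ge\omega^2$ by Theorem~\ref{thm:main}. Let $H$ be a proper residually free quotient of $F_3$, and let $L_1,\dots,L_n$ be as in Lemma~\ref{lem:factor}. Each $L_i$ is a proper quotient of $F_3$, so it is not free of rank $3$ by (F2). A component of $Z_H^+$ is irreducible, so it lies in one of the closed sets $Z_{L_i}^+$ and has dimension at most $7$ by Lemma~\ref{lem:seven}. By Lemma~\ref{lem:six} its dimension is $6$ or $7$. Hence $o^+(H)=\omega p+q<\omega^2$ with $p,q<\omega$, and Corollary~\ref{cor:absorb} with $e=2$ gives $\mathrm{rk}(F_3)\le\omega^2$.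
\end{proof}

\begin{thebibliography}{9}

\bibitem{FGMRS}
Fine, Gaglione, Myasnikov, Rosenberger, Spellman,
\emph{A classification of fully residually free groups of rank three or less},
J. Algebra 200 (1998), 571--605.

\bibitem{Rauzy}
Emmanuel Rauzy,
\emph{Residual properties of finitely generated groups in the Weihrauch lattice},
arXiv:2605.30138 (2026).

\end{thebibliography}
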